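\title{The largest subgraph of a sparse graph\\ with no induced subdivision}

\begin{abstract}
A graph is $(c,t)$-sparse if the edge density between any two vertex sets of size at least $t$ is at most $1-c$. We prove that for every graph $H$ with at least one edge there is $\kappa$ such that, for $0<c\le 1/2$, every subgraph of an $n$-vertex $(c,t)$-sparse graph that contains no induced subdivision of $H$ has at most $c^{-\kappa}tn$ edges. This proves a conjecture posed by Fox, Nenadov and Pham. The proof samples vertices at a rate of about $1/t$, which removes the scale $t$ from the problem, and it applies to a wider class of hereditary properties. The order $tn$ is optimal when $H$ is not a disjoint union of cliques, and polynomial dependence on $1/c$ is necessary when $H$ has independence number at least three.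
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple. A property of graphs is \emph{hereditary} if it is closed under taking induced subgraphs. All hereditary properties in this paper are nontrivial: they contain all edgeless graphs and miss some graph. For a hereditary property $\mathcal P$ and a host graph $\Gamma$, let $\mathrm{ex}(\Gamma,\mathcal P)$ be the maximum number of edges of a subgraph $G\subseteq\Gamma$, not necessarily induced, that belongs to $\mathcal P$.

A \emph{subdivision} of a graph $H$ is obtained by replacing each edge of $H$ with a path between its endpoints, where the paths have new, pairwise disjoint sets of internal vertices; a path may have length one, in which case the edge is kept. For $H$ with at least one edge, $\mathcal D_H$ denotes the property of containing no subdivision of $H$ as an induced subgraph. It is hereditary and nontrivial. For example, $\mathcal D_{K_3}$ is the class of forests, because the subdivisions of $K_3$ are the cycles and a shortest cycle is induced.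

Without the word ``induced'', the number of edges is linear in the number of vertices, whatever the host.

\begin{theorem}[Mader \cite{Mader}]\label{thm:mader}
For every $h$ there is $f(h)\ge1$ such that every graph of average degree at least $f(h)$ contains a subdivision of $K_h$ as a subgraph.
\end{theorem}

A subdivision of $K_h$ contains a subdivision of every $h$-vertex graph $H$ as a subgraph: remove the edges and internal vertices of the paths that correspond to non-edges of $H$. Induced subdivisions behave differently, because they need non-edges as well as edges. If $H$ is the path on four vertices, its subdivisions are the paths on at least four vertices, and no complete bipartite graph contains such a path as an induced subgraph; so $\mathrm{ex}(\Gamma,\mathcal D_H)\ge s^2$ as soon as $K_{s,s}\subseteq\Gamma$. A useful bound therefore needs a host in which non-edges are found everywhere.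

\begin{definition}\label{def:sparse}
Let $c>0$ and let $t$ be a positive integer. A graph $\Gamma$ is \emph{$(c,t)$-sparse} if for all $A,B\subseteq V(\Gamma)$ with $|A|,|B|\ge t$, the number of pairs $(a,b)\in A\times B$ with $ab\in E(\Gamma)$ is at most $(1-c)|A||B|$.
\end{definition}

The sets $A$ and $B$ may intersect. The condition is an upper bound on edge counts, so every subgraph of a $(c,t)$-sparse graph is $(c,t)$-sparse, and a $(c,t)$-sparse graph is $(c',t)$-sparse for $0<c'\le c$. The parameter $t$ is the scale below which nothing is required, and a host can use this freedom to place dense pieces of size about $t$ side by side.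

\begin{proposition}\label{prop:order}
Suppose that $H$ is not a disjoint union of cliques. Let $t\ge3$, $k=\lceil t/2\rceil$ and $k\mid n$, and let $\Gamma$ be a disjoint union of $n/k$ copies of $K_k$. Then $\Gamma$ is $(\frac12,t)$-sparse and $\mathrm{ex}(\Gamma,\mathcal D_H)=e(\Gamma)\ge(t-2)n/4$.
\end{proposition}

\begin{proof}
Every vertex has degree $k-1\le t/2$, so it is adjacent to at most half of any set of size at least $t$; this gives sparsity. Every induced subgraph of $\Gamma$ is a disjoint union of cliques, and no subdivision of $H$ is one. Indeed, if no edge is subdivided, the subdivision is $H$ itself. Otherwise some edge is replaced by a path with an internal vertex $w$, and the two neighbors of $w$ are not adjacent, so the component of $w$ is not a clique. Hence $\Gamma\in\mathcal D_H$, and $e(\Gamma)=n(k-1)/2\ge(t-2)n/4$.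
\end{proof}

The hypothesis on $H$ cannot be omitted, since $\mathrm{ex}(\Gamma,\mathcal D_{K_3})<n$ for every host. For an upper bound, call a graph \emph{$K_{s,s}$-free} if it contains no $K_{s,s}$ as a subgraph, induced or not. A $(c,t)$-sparse graph is $K_{t,t}$-free, since the two sides of a $K_{t,t}$ have density $1$. This brings in the following theorem.

\begin{theorem}[Bourneuf, Buci\'c, Cook and Davies \cite{BBCD}]\label{thm:bbcd}
For every graph $H$ there is a polynomial $g_H$ such that for every positive integer $s$, every graph of average degree at least $g_H(s)$ contains $K_{s,s}$ as a subgraph or an induced subdivision of $H$.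
\end{theorem}

With $s=t$ this gives $\mathrm{ex}(\Gamma,\mathcal D_H)<g_H(t)\,n/2$ for every $(c,t)$-sparse $\Gamma$ on $n$ vertices. So the answer lies between $tn$ and $t^{O(1)}n$. The upper bound makes no use of the density gap $c$, which suggests that the lower bound is the truth. The following conjecture was posed in \cite{FNP}.

\begin{quote}
\emph{For every $c>0$ and every graph $H$ with at least one edge there is $C>1$ such that $\mathrm{ex}(\Gamma,\mathcal D_H)\le Ctn$ for all positive integers $t,n$ and every $(c,t)$-sparse graph $\Gamma$ on $n$ vertices.}
\end{quote}

We prove it with a constant that is polynomial in $1/c$.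

\begin{theorem}\label{thm:main}
For every graph $H$ with at least one edge there is $\kappa=\kappa(H)\ge1$ such that for all $0<c\le1/2$, all integers $t,n\ge1$ and every $(c,t)$-sparse graph $\Gamma$ on $n$ vertices,
\[
\mathrm{ex}(\Gamma,\mathcal D_H)\le c^{-\kappa}tn .
\]
\end{theorem}

A $(c,t)$-sparse graph with $c>1/2$ is $(\frac12,t)$-sparse, so the conjecture holds for every $c>0$ with $C=\min(c,\frac12)^{-\kappa(H)}>1$.

Only two features of $\mathcal D_H$ enter the proof. The \emph{$1$-subdivision} of a graph $F$ is obtained by replacing every edge of $F$ with a path of length two. For a hereditary property $\mathcal P$, consider the following conditions.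
\begin{itemize}
\item[(P1)] There is $m\ge1$ such that for all integers $s\ge2$, every $K_{s,s}$-free graph in $\mathcal P$ has average degree less than $s^m$.
\item[(P2)] There is $q\ge1$ such that $\mathcal P$ contains no $1$-subdivision of a graph of average degree at least $q$.
\end{itemize}

\begin{theorem}\label{thm:general}
Let $\mathcal P$ be a hereditary property that satisfies \textup{(P1)} and \textup{(P2)}. Then there is $\kappa$ such that for all $0<c\le1/2$ and all integers $t\ge1$, every $(c,t)$-sparse graph $G\in\mathcal P$ has average degree less than $c^{-\kappa}t$.
\end{theorem}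

Condition (P1) is forced by the conclusion.

\begin{proposition}\label{prop:converse}
Let $\mathcal P$ be hereditary and let $\kappa\ge0$. If for all $0<c\le1/2$ and $t\ge1$ every $(c,t)$-sparse $G\in\mathcal P$ has average degree less than $c^{-\kappa}t$, then \textup{(P1)} holds with $m=2\kappa+1$. Hence a hereditary property $\mathcal P$ with \textup{(P2)} satisfies \textup{(P1)} if and only if there is $\kappa$ such that $\mathrm{ex}(\Gamma,\mathcal P)\le c^{-\kappa}tn$ for all $0<c\le1/2$, all $t,n\ge1$ and all $(c,t)$-sparse $\Gamma$ on $n$ vertices.
\end{proposition}

The dependence on $c$ is also of the right form. Let $\alpha(H)$ be the independence number of $H$; logarithms are natural.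

\begin{proposition}\label{prop:lower}
Let $H$ have at least one edge and $a=\alpha(H)\ge3$. There are $c_0,\gamma>0$, depending only on $a$, such that for every $0<c<c_0$ there are integers $t,n\ge1$ and a $(c,t)$-sparse graph $\Gamma\in\mathcal D_H$ on $n$ vertices with
\[
e(\Gamma)\ge\gamma\,\frac{c^{-(a/2-1)}}{\log(1/c)}\;tn .
\]
\end{proposition}

Let $C^*(c,H)$ be the supremum of $\mathrm{ex}(\Gamma,\mathcal D_H)/(tn)$ over all $t$, $n$ and $(c,t)$-sparse $\Gamma$ on $n$ vertices. For $\alpha(H)\ge3$, Theorem~\ref{thm:main} and Proposition~\ref{prop:lower} give
\[
c^{-(\alpha(H)/2-1)+o(1)}\le C^*(c,H)\le c^{-\kappa(H)}\qquad(c\to0).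
\]
Thus $C^*(c,H)$ is a power of $1/c$ up to the value of the exponent, and the exponent must grow with $\alpha(H)$.

The proof of Theorem~\ref{thm:general} takes a sparse graph in $\mathcal P$ of average degree $Kt$ with $K$ large. If the maximum degree is at most $K^4t$, a random set of vertices, lightly cleaned, induces a graph of average degree about $\sqrt K$ with no $K_{s,s}$, where $s$ is polylogarithmic in $K$ and independent of $t$; this contradicts (P1) (Section~\ref{sec:sampling}). Otherwise a constant fraction of the edges go to a small set of vertices of very large degree (Section~\ref{sec:proof}), and a second random sample finds an induced $1$-subdivision there, contradicting (P2) (Section~\ref{sec:extract}).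

\section{Standard facts and the two conditions}\label{sec:prelim}

The average degree of a graph $G$ with at least one vertex is $2e(G)/|V(G)|$. For a nonempty vertex set $X$, let $N(X)$ be the set of \emph{common} neighbors of the vertices of $X$; thus $N(X)\cap X=\emptyset$, and $N(v)=N(\{v\})$. For disjoint sets $A,B$, let $e(A,B)$ be the number of edges between them. Both random samples are converted into a single graph by the first moment method in the following form.

\begin{lemma}\label{lem:moment}
Let $W$ be a random set, let $G'$ be a random graph with $V(G')\subseteq W$, and let $\lambda\ge0$. If $\mathbb E\,e(G')>\lambda\,\mathbb E|W|$, then in some outcome $G'$ has average degree greater than $2\lambda$.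
\end{lemma}

\begin{proof}
In some outcome $e(G')-\lambda|W|>0$, and then $e(G')>\lambda|V(G')|$ and $G'$ has an edge.
\end{proof}

\begin{lemma}\label{lem:degenerate}
Let $k\ge0$ be real and let $G$ be a graph in which every vertex set $U$ spans at most $k|U|/2$ edges. Then the edges of $G$ can be oriented so that all out-degrees are at most $k$, and $G$ has an independent set of size at least $|V(G)|/(k+1)$.
\end{lemma}

\begin{proof}
Every nonempty induced subgraph has average degree at most $k$, hence a vertex of degree at most $k$. Removing such vertices one at a time orders $V(G)$ so that each vertex has at most $k$ later neighbors. Orient each edge toward its later end. Coloring greedily in the reverse order uses at most $k+1$ colors, and the largest color class is the required independent set.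
\end{proof}

\begin{lemma}\label{lem:averaging}
If the inequality in Definition~\ref{def:sparse} holds for all $A,B$ of size exactly $t$, then $\Gamma$ is $(c,t)$-sparse. For $s\ge2$, every $K_{s,s}$-free graph is $(s^{-2},s)$-sparse.
\end{lemma}

\begin{proof}
Given $|A|,|B|\ge t$, choose independent uniform $t$-subsets $A'\subseteq A$ and $B'\subseteq B$. Each pair of $A\times B$ lies in $A'\times B'$ with probability $t^2/(|A||B|)$, so the density of adjacent pairs in $A\times B$ is the expected density in $A'\times B'$, which is at most $1-c$. For the second statement let $|A|=|B|=s$. If all pairs in $A\times B$ were adjacent, then $A\cap B=\emptyset$ because there are no loops, and we would have a $K_{s,s}$. So at most $s^2-1=(1-s^{-2})s^2$ pairs are adjacent.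
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:converse}]
A $K_{s,s}$-free graph $G\in\mathcal P$ with $s\ge2$ is $(s^{-2},s)$-sparse, and $s^{-2}\le1/2$, so its average degree is less than $s^{2\kappa}\cdot s$. This is the first statement. If $\mathcal P$ has (P1) and (P2), then every subgraph $G\in\mathcal P$ of a $(c,t)$-sparse graph on $n$ vertices is $(c,t)$-sparse with at most $n$ vertices, so Theorem~\ref{thm:general} gives $e(G)\le\frac12c^{-\kappa}tn$. Conversely, if $\mathrm{ex}(\Gamma,\mathcal P)\le c^{-\kappa}tn$ always holds, we may assume $\kappa\ge0$, and taking $\Gamma\in\mathcal P$ shows that $(c,t)$-sparse graphs in $\mathcal P$ have average degree at most $2c^{-\kappa}t<c^{-\kappa-2}t$; the first statement gives (P1).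
\end{proof}

Condition (P2), in contrast, is not necessary for the conclusion of Theorem~\ref{thm:general}. The graphs in which every nonempty induced subgraph has a vertex of degree at most $2$ form a hereditary property that contains all $1$-subdivisions, and they have average degree less than $4\le c^{-2}t$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:general}]
By Proposition~\ref{prop:converse} it suffices to verify (P1) and (P2) for $\mathcal D_H$; the exponent can be increased so that $\kappa\ge1$. For (P1), choose $m\ge1$ with $g_H(s)\le s^m$ for all $s\ge2$ and apply Theorem~\ref{thm:bbcd}. For (P2), let $q=f(|V(H)|)$ and let $F$ have average degree at least $q$. By Theorem~\ref{thm:mader} and the remark after it, $F$ contains a subdivision $J$ of $H$ as a subgraph. In the $1$-subdivision of $F$ the set $V(F)$ is independent, and each subdividing vertex is adjacent only to the two ends of its edge. So $V(J)$ together with the subdividing vertices of the edges of $J$ induces exactly the $1$-subdivision of $J$, which is a subdivision of $H$. Hence the $1$-subdivision of $F$ is not in $\mathcal D_H$.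
\end{proof}

\section{Sampling down to a $K_{s,s}$-free graph}\label{sec:sampling}

Let $G\in\mathcal P$ be $(c,t)$-sparse with average degree $Kt$. The graph $G$ may contain complete bipartite graphs with sides of size comparable to $t$, so (P1) applied to $G$ itself loses a power of $t$. We look instead for a subgraph in which neither the average degree nor the size of the largest complete bipartite graph depends on $t$. It must be induced, since $\mathcal P$ is closed only under deleting vertices. The following example shows how such a subgraph is found.

\begin{example}\label{ex:blowup}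
Let $G_0$ be a $k$-regular $K_{2,2}$-free graph, $k\ge2$. Replace each vertex with a \emph{class} of $\tau$ pairwise non-adjacent vertices, and each edge with all $\tau^2$ edges between the two classes. The resulting graph $G$ has $n$ vertices, is $k\tau$-regular, and contains $K_{\tau,\tau}$.

It is $(\frac1{16},2\tau)$-sparse. Let $|A|,|B|\ge2\tau$ and pick $a,a'\in A$ and $b,b'\in B$ uniformly and independently. With probability at least $\frac12\cdot\frac12$, the vertices $a,a'$ lie in different classes and so do $b,b'$. In that case one of the four pairs $ab,ab',a'b,a'b'$ is a non-edge, as otherwise the four classes form a $K_{2,2}$ in $G_0$. So four times the density of non-adjacent pairs in $A\times B$ is at least $\frac14$.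

Keep each vertex independently with probability $p=1/(4\tau)$, obtaining $W$, and delete from $W$ every vertex whose class contains another vertex of $W$. The remaining set $W'$ meets each class at most once, so $G[W']$ is isomorphic to an induced subgraph of $G_0$ and is $K_{2,2}$-free. An edge survives with probability $p^2(1-p)^{2\tau-2}>p^2/2$, so
\[
\mathbb E\,e(G[W'])>\frac{p^2}{2}\cdot\frac{nk\tau}{2}=\frac{k}{16}\,np=\frac{k}{16}\,\mathbb E|W| .
\]
By Lemma~\ref{lem:moment}, some outcome has average degree greater than $k/8$. The parameter $\tau$ has disappeared.
\end{example}

The sample works because the large complete bipartite graphs come from sets of size less than $t=2\tau$, which a sample of rate less than $1/t$ rarely hits many times. A general sparse graph has no classes, but it has a substitute. For a $(c,t)$-sparse graph $G$ and a vertex set $Y$ with $|Y|\ge t$, let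
\[
T(Y)=\{z\in V(G):|N(z)\cap Y|>(1-c)|Y|\}.
\]
Then $|T(Y)|<t$, since otherwise the pair $T(Y),Y$ has density greater than $1-c$. This is the only use of sparsity in the proof of Theorem~\ref{thm:general}. In Example~\ref{ex:blowup}, a vertex outside the class of $v$ has at most $\tau\le|N(v)|/2$ common neighbors with $v$, so $T(N(v))$ is exactly the class of $v$, and a set has at least $t$ common neighbors exactly when it lies in one class. In general, a set with at least $t$ common neighbors lies in some $T(Y)$ apart from a few vertices, and these vertices determine $Y$.

\begin{lemma}\label{lem:rich}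
Let $0<c\le1/2$ and $\Lambda\ge1$, let $G$ be $(c,t)$-sparse with maximum degree at most $\Lambda t$, and put $r=\lfloor(\log\Lambda)/c\rfloor$. For every integer $u\ge0$ and every vertex $v$, at most $(r+1)\Lambda^{2r}t^u$ sets $X\ni v$ of size $u+1$ satisfy $|N(X)|\ge t$.
\end{lemma}

\begin{proof}
Fix such a set $X$ and put $x_0=v$. Given $x_0,\dots,x_j\in X$, let $Y_j=N(\{x_0,\dots,x_j\})$, so that $|Y_j|\ge|N(X)|\ge t$. If some vertex of $X\setminus\{x_0,\dots,x_j\}$ lies outside $T(Y_j)$, let $x_{j+1}$ be such a vertex; then $|Y_{j+1}|=|N(x_{j+1})\cap Y_j|\le(1-c)|Y_j|$. Otherwise stop. If the process stops at index $j$, then $t\le|Y_j|\le(1-c)^j\Lambda t\le e^{-cj}\Lambda t$, so $j\le r$; also $j\le u$.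

Now count the sets $X$ that stop at a given $j$. Each $x_i$ with $1\le i\le j$ has at least $|N(X)|\ge t$ neighbors in $N(v)$. Since $\sum_{y\in N(v)}\deg y\le(\Lambda t)^2$, at most $\Lambda^2t$ vertices have this property. The other $u-j$ vertices of $X$ lie in $T(Y_j)$, a set of size less than $t$ determined by $x_0,\dots,x_j$. The number of sets $X$ is therefore at most
\[
\sum_{j=0}^{\min(r,u)}(\Lambda^2t)^j\,t^{u-j}\le(r+1)\Lambda^{2r}t^u .\qedhere
\]
\end{proof}

The factor $\Lambda^{2r}$ does not grow with $u$. If vertices are kept with probability $p=L/t$, where $L\le1/e$, then $t^u$ becomes $L^u\le e^{-u}$, which beats $\Lambda^{2r}\le e^{2(\log\Lambda)^2/c}$ once $u$ is a large multiple of $(\log\Lambda)^2/c$. So few sets of size $u+1$ in the sample have $t$ common neighbors in $G$. For any other set $X$ of size $u+1$, the common neighborhood is itself a set of size less than $t$, and the sample rarely contains $s$ of its vertices. Choosing $X$ now costs about $\Lambda^{u+1}$, so $s$ must be a multiple of $u\log\Lambda$, of order $(\log\Lambda)^3/c$. The average degree falls from $Kt$ to about $LK$, and we take $L=K^{-1/2}$.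

\begin{lemma}\label{lem:sampling}
Let $0<c\le1/2$, $t\ge1$ and $\Lambda\ge K\ge17$. Let $G$ be $(c,t)$-sparse with average degree at least $Kt$ and maximum degree at most $\Lambda t$. Put $\ell=\log\Lambda$ and $s=\lceil13\ell^3/c\rceil$. Then $G$ has a $K_{s,s}$-free induced subgraph of average degree greater than $\sqrt K/2$.
\end{lemma}

\begin{proof}
Let $n=|V(G)|$ and
\[
x=\ell^2/c,\qquad u=\lceil8x\rceil,\qquad r=\lfloor\ell/c\rfloor,\qquad L=K^{-1/2},\qquad p=L/t .
\]
Since $\Lambda\ge K>e^2$ and $c\le1/2$, we have $\ell\ge2$, $L\le e^{-1}$, $x\ge2\ell^2\ge8$, $\ell\le x$ and $r\le x/\ell\le x/2$. Moreover $u+1\le8x+2\le8.25x$ and $s\ge13\ell x\ge u+1$.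

\emph{Obstructions.} Call a set $X$ of size $u+1$ \emph{rich} if $|N(X)|\ge t$. A \emph{bad pair} $(X,Z)$ consists of a set $X$ of size $u+1$ that is not rich and a set $Z\subseteq N(X)$ of size $s$. An \emph{obstruction} is a rich set or a bad pair, and its vertex set is $X$ or $X\cup Z$. Every $K_{s,s}$ in $G$, with sides $P$ and $Z$, contains the vertex set of an obstruction: take $X\subseteq P$ of size $u+1\le s$; either $X$ is rich or $(X,Z)$ is a bad pair.

By Lemma~\ref{lem:rich} there are at most $n(r+1)\Lambda^{2r}t^u$ rich sets. To count bad pairs, choose $v\in X$ in at most $n$ ways, then $y\in Z\subseteq N(v)$ in at most $\Lambda t$ ways, then $X\setminus\{v\}\subseteq N(y)$ in at most $(\Lambda t)^u$ ways, and finally $Z\setminus\{y\}\subseteq N(X)$ in at most $t^{s-1}$ ways, as $|N(X)|<t$. There are at most $n(\Lambda t)^{u+1}t^{s-1}$ bad pairs.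

\emph{The sample.} Let $W$ contain each vertex independently with probability $p$. Using $pt=L\le e^{-1}$, $r+1\le e^r$ and $\Lambda=e^\ell$, the expected number of rich sets inside $W$ is at most
\[
np\,(r+1)\Lambda^{2r}L^u\le np\,e^{r+2r\ell-u}\le np\,e^{x/2+2x-8x}\le np\,e^{-5x}.
\]
A bad pair has $u+1+s$ vertices, since $X\cap N(X)=\emptyset$. The expected number of bad pairs inside $W$ is at most
\[
n(\Lambda t)^{u+1}t^{s-1}p^{u+1+s}=np\,\Lambda^{u+1}L^{u+s}\le np\,e^{(u+1)\ell-s}\le np\,e^{8.25\ell x-13\ell x}\le np\,e^{-5x},
\]
where the last step uses $\ell\ge2$.

\emph{Deletion.} Fix in advance one vertex in the vertex set of each obstruction. Let $W'$ be obtained from $W$ by deleting the fixed vertex of every obstruction inside $W$. No obstruction lies inside $W'$, so $G[W']$ is $K_{s,s}$-free. It remains to bound the number of edges lost, which is at most the sum, over obstructions inside $W$, of the degree in $G[W]$ of the fixed vertex. The degree is not independent of the event that the obstruction lies in $W$, so we condition. The vertex set $S$ of an obstruction has $|S|\le2s\le26\ell x+2\le28x^2\le e^x$; the last inequality holds at $x=8$, where $28x^2=1792<e^8$,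 and $e^x/x^2$ is increasing for $x\ge2$. Conditioned on $S\subseteq W$, the vertices outside $S$ are still chosen independently with probability $p$, so a vertex of $S$ has expected degree in $G[W]$ at most $|S|+p\Lambda t\le e^x+e^\ell\le2e^x$. The expected number of edges lost is at most $2np\,e^{-5x}\cdot2e^x\le np$.

Since $\mathbb E\,e(G[W])=p^2e(G)\ge p^2nKt/2=np\sqrt K/2$ and $\sqrt K>4$,
\[
\mathbb E\,e(G[W'])\ge np\Big(\frac{\sqrt K}2-1\Big)>\frac{\sqrt K}4\,np=\frac{\sqrt K}4\,\mathbb E|W| .
\]
Lemma~\ref{lem:moment} gives an outcome in which $G[W']$ has average degree greater than $\sqrt K/2$.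
\end{proof}

\begin{corollary}\label{cor:bounded}
Let $\mathcal P$ be hereditary and satisfy \textup{(P1)} with exponent $m$. There is $\kappa_1=\kappa_1(m)\ge1$ such that for $0<c\le1/2$, $t\ge1$ and $K\ge c^{-\kappa_1}$, no $(c,t)$-sparse graph $G\in\mathcal P$ has average degree at least $Kt$ and maximum degree at most $K^4t$.
\end{corollary}

\begin{proof}
Choose $\kappa_1\ge4m$ such that every $K\ge2^{\kappa_1}$ satisfies $K\ge17$ and $K^{1/4}\ge2\cdot900^m(\log K)^{3m}$. Suppose that $G$ exists; note that $K\ge c^{-\kappa_1}\ge2^{\kappa_1}$. Apply Lemma~\ref{lem:sampling} with $\Lambda=K^4$, so that $\ell=4\log K$ and $2\le s=\lceil832(\log K)^3/c\rceil\le900(\log K)^3/c$. As $1/c\le K^{1/\kappa_1}\le K^{1/(4m)}$,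
\[
2s^m\le2\cdot900^m(\log K)^{3m}K^{1/4}\le K^{1/2}.
\]
The induced subgraph given by the lemma lies in $\mathcal P$, is $K_{s,s}$-free, and has average degree greater than $\sqrt K/2\ge s^m$, contrary to (P1).
\end{proof}

The polynomial form of (P1) is what makes this comparison work: with a bound such as $2^s$ in place of $s^m$ we would need $\sqrt K/2\ge2^s$, which is false since $s>(\log K)^3$ gives $2^s>K$. The bound on the maximum degree is used in all three counts of the proof of Lemma~\ref{lem:sampling}, and $s$ grows with $\log\Lambda$, so nothing follows when $\Lambda$ is unbounded in terms of $K$. That case calls for (P2).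

\section{Induced $1$-subdivisions in unbalanced bipartite pieces}\label{sec:extract}

When the degrees are very uneven we will find a large set $A$ whose vertices each send about $d$ edges to a small set $B$. The vertices of $A$ are to serve as subdividing vertices, so each must be left with exactly two neighbors, and sampling $B$ at a rate of about $1/d$ achieves this for many of them.

The model case is that of points and lines. Suppose that $A$ and $B$ are independent, that each $a\in A$ has exactly $d\ge2$ neighbors in $B$, that each $b\in B$ has at least $q_0$ neighbors in $A$, and that two vertices of $A$ have at most one common neighbor. View $B$ as a set of points and each $N(a)$ as a line. Each point is collinear with at least $q_0(d-1)\ge q_0d/2$ others, so there are at least $q_0d|B|/4$ collinear pairs. Keep each point with probability $\pi=1/(2d)$, and join two kept points if they are the only kept points of a line. A collinear pair is joined with probability at least $\pi^2(1-(d-2)\pi)>\pi^2/2$, so the expected number of joined pairs exceeds $\frac{q_0}{16}\pi|B|$. By Lemma~\ref{lem:moment}, in some outcome the joined pairs form a graph of average degree greater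 than $q_0/8$ on the kept points, and the kept points together with the lines that contain exactly two of them induce its $1$-subdivision.

The lemma below runs this argument under the weaker hypotheses that the next section can supply: lines may meet in a small fraction of their points, $B$ may span edges, and points lie on many lines only on average.

\begin{lemma}\label{lem:extract}
Let $q,d\ge1$ be real, $q_0=\lceil2500q\rceil$ and $\beta=1/(16q_0)$. Let $A\ne\emptyset$ and $B$ be disjoint vertex sets in a graph $G$ such that
\begin{itemize}
\item[(i)] $A$ is independent;
\item[(ii)] every $a\in A$ has at least $d/8$ and at most $2d$ neighbors in $B$;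
\item[(iii)] distinct $a,a'\in A$ have at most $\beta d$ common neighbors in $B$;
\item[(iv)] every $U\subseteq B$ spans at most $d|U|/2$ edges;
\item[(v)] $|A|\ge32q_0|B|/d$.
\end{itemize}
Then $G$ contains, as an induced subgraph, the $1$-subdivision of a graph of average degree at least $q$.
\end{lemma}

\begin{proof}
\emph{Cleaning.} The bipartite graph of edges between $A$ and $B$ has at least $|A|d/8$ edges. Repeatedly delete a vertex of $A$ with fewer than $d/16$ remaining neighbors in $B$, or a vertex of $B$ with fewer than $q_0$ remaining neighbors in $A$. By (v), the number of edges lost is at most $|A|d/16+q_0|B|\le|A|d/16+|A|d/32<|A|d/8$. So nonempty sets $A^*\subseteq A$ and $B^*\subseteq B$ remain such that each $a\in A^*$ has between $d/16$ and $2d$ neighbors in $B^*$, and each $b\in B^*$ has at least $q_0$ neighbors in $A^*$.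

\emph{The shadow graph.} Let $F$ be the graph on $B^*$ in which $b,b'$ are adjacent if they have a common neighbor in $A^*$. Given $b\in B^*$, take $q_0$ of its neighbors in $A^*$. The value of $\beta$ is chosen so that their neighborhoods are nearly disjoint: by (iii), the union of these neighborhoods in $B^*$ has size at least
\[
q_0\frac d{16}-\binom{q_0}2\beta d\ge\frac{q_0d}{16}-\frac{q_0d}{32}=\frac{q_0d}{32}.
\]
All vertices of the union other than $b$ are neighbors of $b$ in $F$, so $\deg_F(b)\ge q_0d/32-1\ge q_0d/64$ and $e(F)\ge q_0d|B^*|/128$. In an induced $1$-subdivision the ends of a subdivided edge are non-adjacent, so let $F'$ be obtained from $F$ by removing the pairs that are edges of $G$. By (iv) and $q_0\ge128$,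
\[
e(F')\ge\Big(\frac{q_0}{128}-\frac12\Big)d|B^*|\ge\frac{q_0d}{256}|B^*| .
\]
For each edge $bb'$ of $F'$ fix a \emph{witness} $w(bb')\in A^*$ adjacent to $b$ and $b'$.

\emph{The sample.} We also need the sampled vertices to be independent in $G$. A vertex of $B^*$ may have far more than $d$ neighbors in $B^*$, so asking that none of its neighbors be sampled is too much. Instead, by (iv) and Lemma~\ref{lem:degenerate}, orient $G[B^*]$ with all out-degrees at most $d$. Let $B_1\subseteq B^*$ contain each vertex independently with probability $\pi=1/(10d)$, and let $B_2$ be the set of $b\in B_1$ with no out-neighbor in $B_1$. Then $B_2$ is independent in $G$, since an edge inside $B_2$ would point from one vertex of $B_2$ to a vertex of $B_1$.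

Say that an edge $bb'$ of $F'$ \emph{survives} if $b,b'\in B_2$ and $N(w(bb'))\cap B_1=\{b,b'\}$. Condition on $b,b'\in B_1$. The edge survives unless $B_1$ contains one of the at most $2d$ other neighbors of $w(bb')$ in $B^*$ or one of the at most $2d$ out-neighbors of $b$ or $b'$. All these vertices differ from $b$ and $b'$, because $bb'\notin E(G)$, so this happens with probability at most $4d\pi=0.4$. Let $F''$ be the graph on $B_2$ formed by the surviving edges. Then
\[
\mathbb E\,e(F'')\ge0.6\,\pi^2\,\frac{q_0d}{256}|B^*|=\frac{0.06\,q_0}{256}\,\pi|B^*|>\frac{q_0}{5000}\,\mathbb E|B_1| ,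
\]
and Lemma~\ref{lem:moment} gives an outcome in which $F''$ has average degree greater than $q_0/2500\ge q$.

The witness of a surviving edge $bb'$ has exactly the neighbors $b,b'$ in $B_1$, and hence in $B_2$; in particular different surviving edges have different witnesses. The witnesses are pairwise non-adjacent by (i), and $B_2$ is independent. So $B_2$ together with the witnesses of the edges of $F''$ induces in $G$ exactly the $1$-subdivision of $F''$.
\end{proof}

Hypothesis (iii) cannot be dropped. If $G$ is complete bipartite with sides $A$ and $B$, where $|B|=d$ and $|A|\ge32q_0$, then (i), (ii), (iv) and (v) hold. But non-adjacent vertices of $G$ have the same neighborhood, so $G$ contains no induced $1$-subdivision of a graph with two edges, and the conclusion fails for $q>1$.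

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

Let $m$ and $q$ be as in (P1) and (P2), let $\kappa_1$ be as in Corollary~\ref{cor:bounded}, and let $q_0$ and $\beta$ be as in Lemma~\ref{lem:extract}. Choose $\kappa>\kappa_1$ so large that $2^{\kappa-\kappa_1}\ge\max(4,\frac5{4\beta})$ and every $K\ge2^\kappa$ satisfies
\begin{equation}\label{eq:K}
K\ge256,\qquad K^2\ge4096\,q_0,\qquad(0.8\beta K)^4\ge5K .
\end{equation}
If $c\le1/2$ and $K\ge c^{-\kappa}$, then \eqref{eq:K} holds and $K\ge2^{\kappa-\kappa_1}c^{-\kappa_1}$, so $K/4$ and $0.8\beta K$ are both at least $c^{-\kappa_1}$.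

Suppose that some $(c,t)$-sparse graph in $\mathcal P$, with $c\le1/2$, has average degree at least $c^{-\kappa}t$. Let $G$ be an induced subgraph of it with the largest average degree $d$. Then $G$ and all its induced subgraphs are $(c,t)$-sparse and lie in $\mathcal P$. Let $n=|V(G)|$ and $K=d/t\ge c^{-\kappa}$; in particular $d\ge1$. We have $e(G)=dn/2$, and the choice of $G$ gives
\begin{equation}\label{eq:mad}
e(G[U])\le d|U|/2\qquad\text{for all }U\subseteq V(G).
\end{equation}
We construct sets $A$ and $B$ that satisfy the hypotheses of Lemma~\ref{lem:extract}. Hypothesis (iv) is contained in \eqref{eq:mad}.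

\subsection*{Step 1: many edges end in a small set}
Let $B=\{v:\deg v>K^2d\}$ and $A_0=V(G)\setminus B$. The degrees sum to $dn$, so $|B|\le n/K^2$. If $e(G[A_0])\ge dn/8$, then $G[A_0]$ has average degree at least $d/4=(K/4)t$ and maximum degree at most $K^2d=K^3t\le(K/4)^4t$, using $K\ge256$. This contradicts Corollary~\ref{cor:bounded} with $K/4$ in place of $K$. So $e(G[A_0])<dn/8$. Also $e(G[B])\le d|B|/2\le dn/8$ by \eqref{eq:mad}, and therefore $e(A_0,B)\ge dn/2-dn/4=dn/4$.

\subsection*{Step 2: vertices with about $d$ neighbors in $B$}
The vertices of $A_0$ with fewer than $d/8$ neighbors in $B$ contribute at most $dn/8$ to $e(A_0,B)$. Let $A^+$ be the set of vertices of $A_0$ with more than $2d$ neighbors in $B$. By \eqref{eq:mad},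
\[
2d|A^+|\le e(A^+,B)\le\frac d2\big(|A^+|+|B|\big).
\]
Hence $|A^+|\le|B|/3$, and then $e(A^+,B)\le\frac23d|B|\le dn/K^2\le dn/16$. Let $A_1$ be the set of vertices of $A_0$ with at least $d/8$ and at most $2d$ neighbors in $B$. Then $e(A_1,B)\ge dn/4-dn/8-dn/16=dn/16$, and dividing by $2d$ gives
\[
|A_1|\ge\frac n{32}\ge\frac{K^2|B|}{32}.
\]

\subsection*{Step 3: few pairs have many common neighbors}
For (iii) we must avoid pairs with large common neighborhoods. If one vertex formed such pairs with many others, these vertices and its neighborhood would span a piece with $O(d)$ vertices and average degree $\Omega(d)$. In a piece of that size the maximum degree is automatically $O(d)$, so Corollary~\ref{cor:bounded} applies again.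

Let $I$ be the graph on $A_1$ in which $a,a'$ are adjacent if they have more than $\beta d$ common neighbors in $B$. We claim that $I$ has maximum degree at most $2d$. Otherwise some $a\in A_1$ has a set $R$ of $\lceil2d\rceil$ neighbors in $I$. Let $S=N(a)\cap B$, so $|S|\le2d$. The graph $G[S\cup R]$ has at most $2d+(2d+1)\le5d$ vertices, and at least $2d\cdot\beta d$ edges, since each vertex of $R$ has more than $\beta d$ neighbors in $S$. Its average degree is at least $4\beta d^2/(5d)=(0.8\beta K)t$, and its maximum degree is at most $5d=5Kt\le(0.8\beta K)^4t$ by \eqref{eq:K}. This contradicts Corollary~\ref{cor:bounded} with $0.8\beta K$ in place of $K$, and the claim follows.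

\subsection*{Step 4: an independent set}
By \eqref{eq:mad} and Step 3, every $U\subseteq A_1$ spans at most $\frac d2|U|+d|U|=\frac{3d}2|U|$ edges of the graph $G[A_1]\cup I$. Lemma~\ref{lem:degenerate} gives a set $A\subseteq A_1$, independent in both $G$ and $I$, with
\[
|A|\ge\frac{|A_1|}{3d+1}\ge\frac{|A_1|}{4d}\ge\frac{K^2|B|}{128\,d}\ge\frac{32q_0|B|}{d},
\]
where the last step uses $K^2\ge4096q_0$. The set $A$ is nonempty because $A_1$ is. Independence in $G$ is (i), the inclusion $A\subseteq A_1$ gives (ii), independence in $I$ is (iii), and the display is (v). By Lemma~\ref{lem:extract}, $G$ has an induced subgraph that is the $1$-subdivision of a graph of average degree at least $q$. This subgraph lies in $\mathcal P$, contrary to (P2), and Theorem~\ref{thm:general} is proved. \qed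

\section{The dependence on $c$}\label{sec:lower}

An independent set of $H$ stays independent in every subdivision of $H$, and an independent set of an induced subgraph of $\Gamma$ is independent in $\Gamma$. So every graph $\Gamma$ with $\alpha(\Gamma)<a=\alpha(H)$ belongs to $\mathcal D_H$. Such a $\Gamma$ is the complement of a $K_a$-free graph, and $\Gamma$ is $(c,t)$-sparse when that graph has density at least $c$ between all sets of size $t$. A random graph on $N$ vertices with density $\rho$ of order $c$ has this property for $t$ of order $\rho^{-1}\log N$, and it has fewer than $N$ copies of $K_a$ on average for $N$ up to order $\rho^{-a/2}$. Its complement is almost complete, so $e(\Gamma)/(tN)$ has order $N/t$, that is, $\rho^{-(a/2-1)}/\log N$.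

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let
\[
N=\lfloor(12c)^{-a/2}\rfloor,\qquad\rho=\tfrac12N^{-2/a}\ge6c,\qquad t=\lceil50\rho^{-1}\log N\rceil,
\]
and take $c_0$ so small, depending on $a$, that $N>256$ and $\rho\le1/32$ for all $0<c<c_0$. Then $3\le t\le51\rho^{-1}\log N$. Let $R$ be the random graph on $N$ vertices in which each pair is an edge independently with probability $\rho$. We bound the probabilities of three events, using Markov's inequality, $\Pr(X\ge\lambda)\le\mathbb EX/\lambda$ for $X\ge0$ and $\lambda>0$, and the Chernoff bound, $\Pr(X\le\mu/2)\le e^{-\mu/8}$ for a binomial random variable $X$ with mean $\mu$.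

First, the expected number of copies of $K_a$ in $R$ is at most
\[
\frac{N^a}{a!}\rho^{\binom a2}=\frac{N^a\,N^{-(a-1)}}{a!\,2^{\binom a2}}\le\frac N{48},
\]
as $a\ge3$. So there are more than $N/2$ copies with probability at most $1/24$. Second, $\mathbb E\,e(R)\le\rho N^2/2$, so $e(R)>\rho N^2$ with probability at most $1/2$. Third, let $A,B$ be vertex sets of size $t$ with $|A\cap B|=j$. The number of unordered pairs $\{x,y\}$ with $x\in A$, $y\in B$, $x\ne y$ is $t^2-j-\binom j2\ge t^2-\binom{t+1}2=\binom t2\ge t^2/3$. The number of these pairs that are edges of $R$ is binomial with mean at least $\rho t^2/3$, so it is less than $\rho t^2/6$ with probability at most $e^{-\rho t^2/24}\le N^{-50t/24}$. There are at most $N^{2t}$ choices of $(A,B)$, so this happens for some choice with probability at most $N^{-t/12}\le N^{-1/4}<1/4$.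

Since $\frac1{24}+\frac12+\frac14<1$, there is an outcome in which none of the three events occurs. Delete one vertex from each copy of $K_a$. This leaves a $K_a$-free induced subgraph $R'$ of $R$ on $n\ge N/2$ vertices; let $\Gamma$ be its complement. Then $\alpha(\Gamma)<a$, so $\Gamma\in\mathcal D_H$. For sets $A,B\subseteq V(\Gamma)$ of size $t$, at least $\rho t^2/6\ge ct^2$ pairs of $A\times B$ are edges of $R'$ and hence non-edges of $\Gamma$, so $\Gamma$ is $(c,t)$-sparse by Lemma~\ref{lem:averaging}. Finally, $\rho N^2\le4\rho n^2\le n^2/8$ and $n\ge4$ give $e(\Gamma)\ge\binom n2-\rho N^2\ge n^2/4$. Therefore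
\[
\frac{e(\Gamma)}{tn}\ge\frac N{8t}\ge\frac{\rho N}{408\log N}=\frac{N^{1-2/a}}{816\log N}\ge\frac{(12c)^{-(a/2-1)}}{816\,a\log(1/c)},
\]
where the last step uses $N\ge\frac12(12c)^{-a/2}$ and $\log N\le\frac a2\log(1/c)$. This is the claimed bound with $\gamma=12^{-(a/2-1)}/(816a)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBCD}
R. Bourneuf, M. Buci\'c, L. Cook and J. Davies,
\emph{On polynomial degree-boundedness},
Advances in Combinatorics 2024:5.

\bibitem{FNP}
Jacob Fox, Rajko Nenadov and Huy Tuan Pham,
\emph{The largest subgraph without a forbidden induced subgraph},
arXiv:2405.05902 (2024).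

\bibitem{Mader}
Mader, 1967.

\end{thebibliography}
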